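# Fixed-point spectra of permutation representations and the endpoint $p_c$

## Two theorems on the spectrum

Let $G$ be a locally compact second countable group acting continuously on a countably infinite discrete set $X$. Then $G$ acts on each $\ell_p(X)$, $p\ge 1$, by permuting coordinates, $(\pi_p(g)f)(x)=f(g^{-1}x)$. The *fixed-point spectrum* $\mathcal F_{\ell^\infty}(G,\pi)$ is the set of $p\ge1$ such that every continuous affine isometric action of $G$ on $\ell_p(X)$ with linear part $\pi_p$ has a fixed point, equivalently the set of $p\ge 1$ with $H^1(G,\pi_p)=\{0\}$. When it is non-empty, write $p_c=\sup\mathcal F_{\ell^\infty}(G,\pi)\in[1,\infty]$.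

**Theorem 1.** Let $1<p_c<\infty$. There are a finitely generated discrete group $G$ and a transitive action of $G$ on a countably infinite set $X$ such that, for the permutation representation $\pi$, $H^1(G,\pi_p)=0$ for $1\le p<p_c$ and $H^1(G,\pi_p)\ne0$ for $p\ge p_c$. Hence $\mathcal F_{\ell^\infty}(G,\pi)=[1,p_c[$, and $p_c\notin\mathcal F_{\ell^\infty}(G,\pi)$.

**Theorem 2 (classification).**

(a) For every locally compact second countable group $G$ and every positive (BL) representation $\pi$, if $q\in\mathcal F_{\ell^\infty}(G,\pi)$ and $1\le p\le q$, then $p\in\mathcal F_{\ell^\infty}(G,\pi)$. So the spectrum is $\emptyset$, $[1,\infty[$, $[1,p_c]$ with $1\le p_c<\infty$, or $[1,p_c[$ with $1<p_c<\infty$.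

(b) Every one of these sets occurs, and occurs with $G$ finitely generated and acting faithfully on $X$.

The question behind these theorems comes from Omer Lavy and Baptiste Olivier, "Fixed-point spectrum for group actions by affine isometries on Lp-spaces", arXiv:1410.0227 (2014): if the spectrum of a positive (BL) representation is non-empty and $p_c<\infty$, does $p_c$ always belong to it? In plain words: if all affine actions over a given permutation representation have fixed points for exponents up to $p_c$, does the property survive at $p_c$ itself? Theorem 1 answers no, for every finite value $p_c>1$. By Theorem 2, $p_c=1$ forces $p_c$ to belong to the spectrum, and each $p_c\in(1,\infty)$ can be attained or not attained.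

For comparison, Lavy and Olivier consider the full spectrum $\mathcal F_{\ell^\infty}(G)$, where *every* affine isometric action on $\ell_p$ is tested. It is either empty or of one of the forms $[1,p_c[$ or $[1,p_c[\,\setminus\{2\}$ with $1\le p_c\le\infty$, or $[1,p_c]$ or $[1,p_c]\setminus\{2\}$ with $1\le p_c<\infty$. In our setting the linear part is fixed, and by Theorem 2(a) the exponent $2$ plays no special role.

## (BL) representations, cocycles and fixed points

**Definition ((BL) representation).** A (BL) representation of $G$ is given by $(\pi(g)f)(x)=c(g,x)f(g^{-1}x)$, where $c:G\times X\to\{|\lambda|=1\}$ is a continuous cocycle. The same formula defines an isometric representation $\pi_p$ on $\ell_p(X)$ for each $p\ge1$. The representation is *positive* if $c\equiv1$.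

Composing $\pi(g)$ and $\pi(h)$ shows what the cocycle condition on $c$ is: $c(gh,x)=c(g,x)\,c(h,g^{-1}x)$. For a small example take $G=X=\mathbb Z$ acting by translation and $c(n,x)=(-1)^n$; this is a (BL) representation that is not positive. With $c\equiv1$ one gets the shift. From here on all representations are positive, and we write $gf$ for the function $gf(x)=f(g^{-1}x)$. In particular $g\delta_x=\delta_{gx}$.

Since $X$ is discrete, continuity of the action means that point stabilizers are open. Hence $g\mapsto gf$ is norm continuous for finitely supported $f$, and, as these are dense in $\ell_p(X)$ and $G$ acts isometrically, for all $f\in\ell_p(X)$. For discrete $G$ continuity is automatic.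

**Definition (cocycles).** A *cocycle* is a continuous map $b:G\to\ell_p(X)$ with $b(gh)=b(g)+g\,b(h)$. A *coboundary* is a cocycle of the form $b(g)=g\xi-\xi$ with $\xi\in\ell_p(X)$. The space of cocycles is $Z^1(G,\pi_p)$, and $H^1(G,\pi_p)$, also written $H^1(G,\ell_p(X))$, is its quotient by the coboundaries. For a representation on $V$, $V^G$ denotes the invariant vectors.

An affine isometric action with linear part $\pi_p$ is $\zeta\mapsto g\zeta+b(g)$ for a cocycle $b$, and $\zeta$ is a fixed point exactly when $b(g)=\zeta-g\zeta$ for all $g$, that is, when $b$ is the coboundary of $-\zeta$. So "every action has a fixed point" means $H^1=0$.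

Scalars are real or complex. We shall use these facts.

* **Pointwise compactness.** A bounded sequence in $\ell_p(X)$ has a pointwise convergent subsequence, by a diagonal argument, since $X$ is countable. If $f_n\to f$ pointwise and $\|f_n\|_p\le R$, then $\|f\|_p\le R$ by Fatou's lemma.
* **Comparison of norms.** If $p\le q$ then $\ell_p(X)\subset\ell_q(X)$ and $\|f\|_q\le\|f\|_p$.
* **An elementary inequality.** For $p\ge1$ and scalars $x,y$,
$$\big||x|^p-|y|^p\big|\le p\,|x-y|\,(|x|+|y|)^{p-1}.\tag{0}$$
By the mean value theorem, the left side is at most $p\,\big||x|-|y|\big|\max(|x|,|y|)^{p-1}$.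

## Small actions, computed by hand

**A finite group.** If $G$ is finite, each affine action fixes the average of any orbit. The spectrum is $[1,\infty[$.

**The integers translating themselves.** Let $G=X=\mathbb Z$. A cocycle of $\mathbb Z$ may take any value at the generator. Let $b(1)=\delta_0$. If $b(g)=gf-f$, then $f(x-1)-f(x)=\delta_0(x)$. So $f$ is constant on $x\le-1$, constant on $x\ge0$, and $f(-1)-f(0)=1$. At least one constant is non-zero, so $f\notin\ell_p$ for every $p\ge 1$. The spectrum is empty.

**A finite linear problem.** The next computation looks unrelated, but it is what will make the answer depend on $p$. Let $F$ be a finite group with $m\ge2$ elements. Among real or complex functions $u$ on $F$ with $u(e)=1$ and $\sum_Fu=0$, which has the smallest $\ell_p$ norm? Averaging $u$ over all permutations of $F\setminus\{e\}$ keeps both constraints and does not increase the norm (triangle inequality). The average is constant off $e$, so it equals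
$$f(e)=1,\qquad f(g)=-\tfrac1{m-1}\quad(g\neq e).$$
Hence the minimum is attained at $f$, and
$$\|f\|_p^p=1+(m-1)\cdot(m-1)^{-p}=1+(m-1)^{1-p}.$$
For $m=2$ this is $2$ whatever $p$ is. For $p=1$ it is $2$ whatever $m$ is. But for large $m$ and $p>1$ it is close to $1$, and how close depends on $p$. An infinite product of such factors can converge for some $p$ and diverge for others.

## Why exponents below $p_c$ do not control $p_c$

A sensible first attempt is to prove that $p_c$ does belong to the spectrum. Suppose $H^1(G,\pi_p)=0$ for all $p<p_c$, and let $b\in Z^1(G,\pi_{p_c})$. We want to use the information at exponents $p<p_c$.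

The inclusion $\ell_p\subset\ell_{p_c}$ goes the wrong way: $b(g)$ lies in $\ell_{p_c}$ and may lie in no smaller $\ell_p$. One can try to truncate the values, replacing $b(g)$ by $\tau_t b(g)$ with $\tau_t(s)=\operatorname{sgn}(s)(|s|-t)_+$. These have finite support, but they need not form a cocycle. For $\mathbb Z$ acting on $\mathbb Z$ and $b(1)=\delta_0+\frac12\delta_1$ we have $b(2)=b(1)+1\cdot b(1)=\delta_0+\frac32\delta_1+\frac12\delta_2$. With $t=\frac12$ the truncations of $b(1)$ and $b(2)$ are $\frac12\delta_0$ and $\frac12\delta_0+\delta_1$, whereas a cocycle with value $\frac12\delta_0$ at $1$ has value $\frac12\delta_0+\frac12\delta_1$ at $2$.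

Could we at least approximate $b$ by cocycles with values in smaller $\ell_p$? Those are coboundaries, by hypothesis. Now suppose that $G$ has a *gap* in $\ell_{p_c}(X)$, meaning $\|\xi\|_{p_c}\le C\max_{g\in S}\|g\xi-\xi\|_{p_c}$ for some finite $S\subset G$. If coboundaries of $\xi_n$ converge on $S$, then $(\xi_n)$ is Cauchy, so a limit of coboundaries is a coboundary. Then a cocycle that is not a coboundary cannot be approximated at all. So the attempt stops here: when there is a gap, one would need a cocycle at $p_c$ to be a limit of cocycles at smaller exponents, and nothing provides this.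

This also indicates what a counterexample can look like: a group with a gap at every exponent, and with a cocycle whose values lie in $\ell_{p_c}$ but in no $\ell_p$ with $p<p_c$.

## Turning cohomology into a system of linear equations

Here is the mechanism. Let $T$ be a discrete group with $\ell_p(T)^T=0$ and $H^1(T,\ell_p(T))=0$ for all $p$. Let $M$ be an abelian group on which $T$ acts by automorphisms (a $\mathbb Z[T]$-module), and let $M\rtimes T$ act on $\ell_p(T)$ through $T$. We shall see that a cocycle of $M\rtimes T$ is then, up to coboundaries, a $T$-equivariant homomorphism $M\to\ell_p(T)$. If $M=\mathbb Z[T]/I$ for a left ideal $I$, such a homomorphism is determined by the image $v$ of the class of $1$, and $v$ can be any vector with $Iv=0$. So the elements of $I$ are linear equations of our choice, and $H^1(M\rtimes T,\ell_p(T))$ is their solution space in $\ell_p(T)$.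

A small example of such a module: for $F=\{e,s\}$ of order two and $N=e+s$, the ideal is $\mathbb Z[F]N=\mathbb ZN$, and $\mathbb Z[F]/\mathbb Z[F]N\cong\mathbb Z$ with $s$ acting as $-1$. Then $M\rtimes F$ is the infinite dihedral group, and an equivariant map $M\to V$ is a vector $v$ with $sv=-v$.

With no equations ($I=0$) the solution space is all of $\ell_p(T)$, for every $p$. We shall use the equations "sum over $F_n$ equals zero", for infinitely many commuting finite subgroups $F_n$, and tune their sizes. Two things are needed: a group $T$ as above, and the solution of these equations.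

## A gap in every $\ell_p$ for free groups

**Lemma 1 (gap).** Let $A$ be the free group on $a_1,a_2$, acting freely on a countable set $X$. For $p\ge1$ and $f\in\ell_p(X)$,
$$\|f\|_p\le p2^p\max_{i=1,2}\|a_if-f\|_p.$$

**Step 1: the case of non-negative $h\in\ell_1(X)$.** This step uses the paradoxical decomposition of the free group. Choose a base point in each $A$-orbit and so identify each orbit with $A$, acting by left multiplication. For $s\in\{a_1^{\pm1},a_2^{\pm1}\}$ let $X_s$ be the set of points whose reduced word begins with $s$. These four sets are disjoint. If the word $w$ does not begin with $a_i$, then $a_i^{-1}w$ begins with $a_i^{-1}$, and conversely; so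
$$X=X_{a_i}\sqcup a_iX_{a_i^{-1}},\qquad i=1,2.$$
Write $h(Y)=\sum_{y\in Y}h(y)$. Since $(a_i^{-1}h)(y)=h(a_iy)$,
$$h(a_iX_{a_i^{-1}})=(a_i^{-1}h)(X_{a_i^{-1}})\le h(X_{a_i^{-1}})+\|a_i^{-1}h-h\|_1=h(X_{a_i^{-1}})+\|a_ih-h\|_1 .$$
Therefore $\|h\|_1\le h(X_{a_i})+h(X_{a_i^{-1}})+\|a_ih-h\|_1$. Add the two inequalities for $i=1,2$. The four sets $X_s$ are disjoint, so
$$2\|h\|_1\le\|h\|_1+\sum_{i}\|a_ih-h\|_1,\qquad\text{that is,}\qquad\|h\|_1\le\sum_i\|a_ih-h\|_1 .$$

**Step 2: passing to general $p$.** We apply Step 1 to $h=|f|^p$, for which $a_ih=|a_if|^p$. Let $\delta=\max_i\|a_if-f\|_p$. By (0) and Hölder's inequality with exponents $p$ and $p/(p-1)$ (for $p=1$ Hölder is not needed),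
$$\|a_ih-h\|_1\le p\sum_x|a_if-f|\,(|a_if|+|f|)^{p-1}\le p\,\delta\,(2\|f\|_p)^{p-1}.$$
Summing over $i$ gives $\|f\|_p^p\le2p\,\delta\,(2\|f\|_p)^{p-1}=p2^p\,\delta\,\|f\|_p^{p-1}$. Divide by $\|f\|_p^{p-1}$ if $f\ne0$. $\square$

## Vanishing for a product $A\times B$

**Lemma 2.** Let $T=A\times B$ with $A$ free of rank $2$ and $B$ a countable infinite group. Let $T$ act on a countable set $X$ so that $A$ acts freely, and suppose there are $z_n\in B$ such that for all $x\in X$ the point $z_n^{-1}x$ leaves every finite set. (This holds for $X=T$ with left translation.) Then for all $p\ge1$, $\ell_p(X)^T=0$ and $H^1(T,\ell_p(X))=0$.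

For $X=T$ take distinct $z_n\in B$: the points $z_n^{-1}(a,z)=(a,z_n^{-1}z)$ are pairwise distinct, so they leave every finite set.

**Step 1: invariant vectors.** An invariant vector is in particular $A$-invariant, and $\ell_p(X)^A=0$ by Lemma 1.

**Step 2: bounding $b$ on $B$.** We use that $A$ and $B$ commute. Let $b$ be a cocycle, $a\in A$, $z\in B$. Expanding $b(az)=b(za)$ gives $b(a)+a\,b(z)=b(z)+z\,b(a)$, so
$$a\,b(z)-b(z)=z\,b(a)-b(a).\tag{1}$$
The right side has norm at most $2\|b(a)\|_p$. By Lemma 1 applied to $f=b(z)$,
$$\|b(z)\|_p\le p2^{p+1}\max_i\|b(a_i)\|_p\qquad\text{for all }z\in B.$$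

**Step 3: a vector whose coboundary is $b$ on $A$.** We send $z$ to infinity in (1). After passing to a subsequence, $b(z_n)\to-\xi$ pointwise with $\xi\in\ell_p(X)$, by pointwise compactness. Since $b(a)\in\ell_p(X)$ tends to $0$ at infinity, $(z_nb(a))(x)=b(a)(z_n^{-1}x)\to0$ for every $x$. The pointwise limit of (1) with $z=z_n$ is $-a\xi+\xi=-b(a)$. So $b(a)=a\xi-\xi$ for all $a\in A$.

**Step 4: the rest of $T$.** We check that nothing is left after subtracting this coboundary. Put $b'(t)=b(t)-(t\xi-\xi)$, a cocycle vanishing on $A$. By (1) for $b'$, $a\,b'(z)=b'(z)$ for all $a\in A$, so $b'(z)\in\ell_p(X)^A=0$. Then $b'(az)=b'(a)+a\,b'(z)=0$. So $b$ is a coboundary. $\square$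

## The group $M\rtimes T$ and its cohomology

**Construction.** Let $B$ be a countable group containing an internal direct sum $W=\bigoplus_{n\ge1}F_n$ of finite subgroups, with $|F_n|=m_n\ge2$. So the $F_n$ commute with each other, and each $w\in W$ is uniquely a family $(w_n)$, $w_n\in F_n$, with finitely many $w_n\neq e$. Let $A$ be free of rank $2$ and put
$$T=A\times B,\quad N_n=\sum_{g\in F_n}g\in\mathbb Z[T],\quad I=\sum_n\mathbb Z[T]N_n,\quad M=\mathbb Z[T]/I,\quad G=M\rtimes T,$$
with product $(m,t)(m',t')=(m+tm',tt')$. The group $G$ acts on $X=T$ through the quotient $G\to T$ and left translation. This action is transitive. The group $M$ is generated by the elements $t\cdot[1]$, which are conjugates of the class $[1]$ by $t\in T$. So $G$ is generated by $T$ and $[1]$, and it is finitely generated if $B$ is. Put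
$$\sigma(p)=\sum_n(m_n-1)^{1-p}\in(0,\infty].$$

**Proposition 3.** For $p\ge1$: $H^1(G,\ell_p(T))=0\iff\sigma(p)=\infty$.

Before the proof, two cases by hand. If all $m_n=2$, then $\sigma(p)=\infty$ for all $p$. Indeed, $F_n=\{e,s_n\}$, and the equation $N_nv=0$ says $v(s_nx)=-v(x)$, so $|v|$ is constant on the infinite sets $Wx$ and $v=0$. If $m_n=2^n$, then $\sigma(p)=\sum_n(2^n-1)^{1-p}$ is infinite at $p=1$ and finite for every $p>1$: the spectrum is $\{1\}=[1,1]$.

*Proof.* Let $V=\ell_p(T)$.

**Step 1: $H^1(G,V)\cong\{v\in V:N_nv=0\ \forall n\}$.** This step turns cohomology into equations. Let $b$ be a cocycle of $G$. By Lemma 2 its restriction to $T$ is $t\mapsto t\xi-\xi$ for some $\xi\in V$. Subtracting $g\mapsto g\xi-\xi$ we may assume $b|_T=0$. Since $M$ acts trivially on $V$, the map $\varphi:=b|_M$ is additive. In $G$ we have $tmt^{-1}=t\cdot m$, and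
$$b(tmt^{-1})=b(t)+t\,b(m)+tm\,b(t^{-1})=t\,b(m),$$
so $\varphi\in\operatorname{Hom}_T(M,V)$. Also $b(m,t)=b(m)+m\,b(t)=\varphi(m)$, so $b$ is determined by $\varphi$. Conversely, for $\varphi\in\operatorname{Hom}_T(M,V)$ the map $b(m,t)=\varphi(m)$ is a cocycle, because $(m,t)$ acts on $V$ as $t$ and
$$b\big((m,t)(m',t')\big)=\varphi(m+tm')=\varphi(m)+t\,\varphi(m').$$
If this $b$ is a coboundary $g\xi-\xi$, then $b|_T=0$ gives $\xi\in V^T=0$, so $\varphi=0$. Thus $H^1(G,V)\cong\operatorname{Hom}_T(\mathbb Z[T]/I,V)$. Finally, $\varphi\mapsto v=\varphi([1])$ identifies this space with $\{v\in V:Iv=0\}$, and $Iv=0$ means $N_nv=0$ for all $n$.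

**Step 2: if $\sigma(p)<\infty$, there is a non-zero solution.** We multiply the extremal functions found by hand above. Let $f_n(e)=1$ and $f_n(g)=-\frac1{m_n-1}$ for $g\in F_n\setminus\{e\}$, so $\sum_{F_n}f_n=0$. Define $v(w)=\prod_nf_n(w_n)$ for $w=(w_n)\in W$, a product with finitely many factors different from $1$, and $v=0$ on $T\setminus W$. For $w\in W$ and $g\in F_n$, the element $g^{-1}w$ differs from $w$ only in coordinate $n$, so
$$(N_nv)(w)=\sum_{g\in F_n}v(g^{-1}w)=\prod_{k\ne n}f_k(w_k)\sum_{g\in F_n}f_n(g^{-1}w_n)=0 .$$
If $x\notin W$, then $g^{-1}x\notin W$ for all $g\in F_n$, so $(N_nv)(x)=0$ as well. Since $v(e)=1$, $v\ne0$. Summing over $W$,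
$$\|v\|_p^p=\prod_n\sum_{g\in F_n}|f_n(g)|^p=\prod_n\big(1+(m_n-1)^{1-p}\big),$$
and this is finite because $\sigma(p)<\infty$.

**Step 3: if a non-zero solution exists, then $\sigma(p)<\infty$.** We show that no solution is smaller than the product solution, by symmetrizing it. Let $v\in V$ with $N_kv=0$ for all $k$, and $v(x_0)\ne0$. Fix $n$ and put
$$u(w)=v(wx_0)/v(x_0),\qquad w\in F_1\times\dots\times F_n\subset W .$$
Evaluating $N_kv=0$ at $wx_0$ shows: for each $k\le n$, the sum of $u$ over the $k$-th coordinate, with the other coordinates fixed, is $0$. Let $P=\prod_{k\le n}\operatorname{Sym}(F_k\setminus\{e\})$ act coordinatewise, fixing $e$ in each coordinate, and let $\bar u$ be the average of $u\circ\tau$ over $\tau\in P$.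

Each $u\circ\tau$ has the same vanishing sums: summing it over the $k$-th coordinate with other coordinates $w_j$ is summing $u$ over the $k$-th coordinate with other coordinates $\tau_j(w_j)$. Hence $\bar u$ has them too. Also $\bar u(e)=u(e)=1$, $\|\bar u\|_p\le\|u\|_p$ by the triangle inequality, and $\bar u$ is $P$-invariant. So, as a function of the $k$-th coordinate alone, $\bar u$ is constant on $F_k\setminus\{e\}$ and sums to $0$. Its value off $e$ is therefore $-\frac1{m_k-1}$ times its value at $e$. Starting at the identity and changing one coordinate after another from $e$ to $w_k$ gives $\bar u(w)=\prod_{k\le n}f_k(w_k)$. Since $w\mapsto wx_0$ is injective,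
$$\frac{\|v\|_p^p}{|v(x_0)|^p}\ \ge\ \|u\|_p^p\ \ge\ \|\bar u\|_p^p=\prod_{k\le n}\big(1+(m_k-1)^{1-p}\big)\ \ge\ 1+\sum_{k\le n}(m_k-1)^{1-p}.$$
Let $n\to\infty$: $\sigma(p)<\infty$.

Steps 1, 2 and 3 together give the proposition. $\square$

Note that the solution in Step 2 does not depend on $p$. What depends on $p$ is whether it has finite norm.

## Block sizes in the lamplighter group: proof of Theorem 1

Let $B=\big(\bigoplus_{\mathbb Z}\mathbb Z/2\big)\rtimes\mathbb Z$ be the lamplighter group, where $\mathbb Z$ shifts the index set. It is generated by two elements, the shift and the non-trivial element of the copy of $\mathbb Z/2$ at index $0$. So $T=A\times B$ and $G$ are finitely generated.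

Given integers $r_k\ge1$ for $k\ge1$, choose a sequence $(k_n)_{n\ge1}$ in which each value $k$ occurs exactly $r_k$ times. Enumerate the index set $\mathbb Z$ and cut the enumeration into consecutive finite blocks of sizes $k_1,k_2,\dots$. Let $F_n\cong(\mathbb Z/2)^{k_n}$ be the subgroup supported on the $n$-th block. Then $m_n=2^{k_n}$, the $F_n$ form an internal direct sum, and $\sigma(p)=\sum_kr_k(2^k-1)^{1-p}$. Since $2^{k-1}\le2^k-1\le2^k$,
$$2^{-k(p-1)}\le(2^k-1)^{1-p}\le2^{p-1}\,2^{-k(p-1)},$$
and therefore
$$\sigma(p)<\infty\iff\sum_{k\ge1}r_k2^{-k(p-1)}<\infty.\tag{2}$$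
So the question has become one about a Dirichlet-type series: choose $r_k$ so that it converges exactly for $p\ge p_c$.

*Proof of Theorem 1.* Let $r_k=\lceil2^{k(p_c-1)}/k^2\rceil\ge1$. At $p=p_c$ the sum in (2) is at most $\sum_k\big(k^{-2}+2^{-k(p_c-1)}\big)$, because $\lceil s\rceil\le s+1$. This is finite since $p_c>1$. For $p\ge p_c$ the sum is no larger than at $p_c$. For $1\le p<p_c$ it is at least $\sum_k2^{k(p_c-p)}/k^2=\infty$. By Proposition 3, $H^1(G,\pi_p)=0$ for $1\le p<p_c$ and $H^1(G,\pi_p)\neq0$ for $p\ge p_c$. $\blacksquare$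

## From exponent $q$ down to $p$: proof of Theorem 2(a)

Let $1\le p<q$ and $H^1(G,\pi_q)=0$, with $G$ locally compact second countable. We must show $H^1(G,\pi_p)=0$. Now the inclusion $\ell_p\subset\ell_q$ points the right way: a cocycle $b$ with values in $\ell_p$ is $b(g)=gf-f$ with $f\in\ell_q(X)$. The issue is to get back to $\ell_p$.

That $gf-f\in\ell_p$ for all $g$ does not by itself give $f\in\ell_p$, even when $f\in\ell_q$. For $\mathbb Z$ acting on $\mathbb Z$ and $f(x)=\frac1{1+|x|}$ we have $f\in\ell_2\setminus\ell_1$, while
$$|f(x-1)-f(x)|=\frac{1}{(1+|x|)(1+|x-1|)}$$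
is summable; so $gf-f\in\ell_1$ for $g=1$, and for all $g\in\mathbb Z$ by the cocycle relation. (Here $H^1(\mathbb Z,\pi_2)\ne0$, so there is no conflict.) What the hypothesis $H^1(G,\pi_q)=0$ adds is a gap in $\ell_q$. The plan is to carry this gap over to $\ell_p$, and then to apply it to truncations of $f$.

**Step 1: reduction to real scalars.** This makes signs available. As $\pi$ is positive, real and imaginary parts of a cocycle are cocycles, and the real part of $g\xi-\xi$ is $g\operatorname{Re}\xi-\operatorname{Re}\xi$. So vanishing of $H^1$ over $\mathbb C$ and over $\mathbb R$ are equivalent, and we use real scalars.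

**Step 2: a gap in $\ell_q$.** We apply the open mapping theorem. Since $G$ is locally compact and $\sigma$-compact, it is the union of compact sets $K_n$ with $K_n$ contained in the interior of $K_{n+1}$. The seminorms $\sup_{g\in K_n}\|b(g)\|_q$ define on $Z^1(G,\pi_q)$ the topology of uniform convergence on compact sets, and the space is complete, since such limits of continuous cocycles are continuous cocycles. So $Z^1(G,\pi_q)$ is a Fréchet space. The map $f\mapsto(g\mapsto gf-f)$ from the Banach space $\ell_q/\ell_q^G$ to $Z^1(G,\pi_q)$ is linear, continuous and injective, and it is surjective because $H^1(G,\pi_q)=0$. Its inverse is continuous, so there are a compact $K\subset G$ and $C$ with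
$$\operatorname{dist}_q(f,\ell_q^G)\le C\sup_{g\in K}\|gf-f\|_q\qquad(f\in\ell_q(X)).\tag{3}$$

**Step 3: a map from $\ell_p$ to $\ell_q$.** This is the tool that carries the gap. Let $\Phi(f)=\operatorname{sgn}(f)|f|^{p/q}$. As $|\Phi(f)|^q=|f|^p$, it is a bijection $\ell_p(X)\to\ell_q(X)$ with $\|\Phi f\|_q^q=\|f\|_p^p$ and inverse $w\mapsto\operatorname{sgn}(w)|w|^{q/p}$. It is applied coordinate by coordinate, so it commutes with permutations of coordinates, hence with $G$. It maps $\ell_p^G$ onto $\ell_q^G$. We need that $\Phi$ and $\Phi^{-1}$ are uniformly continuous on bounded sets.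

*Estimate for $\Phi$.* Let $\alpha=p/q<1$. For real $x,y$,
$$\big|\operatorname{sgn}(x)|x|^\alpha-\operatorname{sgn}(y)|y|^\alpha\big|\le2^{1-\alpha}|x-y|^\alpha .$$
If $x,y$ have the same sign, or one is zero, this follows from $|s^\alpha-r^\alpha|\le|s-r|^\alpha$ for $s,r\ge0$, the subadditivity of $s\mapsto s^\alpha$. If they have opposite signs, put $s=|x|$, $r=|y|$; by concavity $s^\alpha+r^\alpha\le2\big(\tfrac{s+r}2\big)^\alpha=2^{1-\alpha}(s+r)^\alpha$, and $s+r=|x-y|$. Raise to the power $q$ and sum, using $\alpha q=p$ and $(1-\alpha)q=q-p$: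
$$\|\Phi f-\Phi f'\|_q^q\le2^{q-p}\|f-f'\|_p^p.\tag{4}$$

*Estimate for $\Phi^{-1}$.* Let $\beta=q/p>1$. The function $s\mapsto\operatorname{sgn}(s)|s|^\beta$ has derivative $\beta|s|^{\beta-1}$, and between $x$ and $y$ we have $|s|\le|x|+|y|$. So
$$\big|\operatorname{sgn}(x)|x|^\beta-\operatorname{sgn}(y)|y|^\beta\big|\le\beta|x-y|(|x|+|y|)^{\beta-1}.$$
Raise to the power $p$, sum, note $(\beta-1)p=q-p$, and use Hölder with exponents $q/p$ and $q/(q-p)$:
$$\|\Phi^{-1}w-\Phi^{-1}w'\|_p^p\le\beta^p\Big(\sum|w-w'|^q\Big)^{p/q}\Big(\sum(|w|+|w'|)^q\Big)^{(q-p)/q}.$$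
Taking $p$-th roots,
$$\|\Phi^{-1}w-\Phi^{-1}w'\|_p\le\beta\,\|w-w'\|_q\,(\|w\|_q+\|w'\|_q)^{(q-p)/p}.\tag{5}$$

**Step 4: a gap in $\ell_p$.** We claim that there is $C'$ with
$$\operatorname{dist}_p(f,\ell_p^G)\le C'\sup_{g\in K}\|gf-f\|_p\qquad(f\in\ell_p(X)).\tag{6}$$
If not, for each $n$ there is $f_n\in\ell_p(X)$ with $\operatorname{dist}_p(f_n,\ell_p^G)>n\sup_K\|gf_n-f_n\|_p$. Scale so that the distance is $1$, and subtract an invariant vector so that $\|f_n\|_p\le2$; this changes neither the distance nor $gf_n-f_n$. Then $\sup_K\|gf_n-f_n\|_p\to0$. As $g\Phi f_n=\Phi(gf_n)$, (4) gives $\sup_K\|g\Phi f_n-\Phi f_n\|_q\to0$. By (3) there are $w_n\in\ell_q^G$ with $\|\Phi f_n-w_n\|_q\to0$. The sequence $\Phi f_n$ is bounded, since $\|\Phi f_n\|_q^q=\|f_n\|_p^p$, so $w_n$ is bounded too. By (5), $\|f_n-\Phi^{-1}w_n\|_p\to0$. But $\Phi^{-1}w_n\in\ell_p^G$, which contradicts $\operatorname{dist}_p(f_n,\ell_p^G)=1$. This proves (6).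

**Step 5: replacing $f\in\ell_q$ by $h\in\ell_p$.** Here we use truncation, this time of $f$ and not of $b$. Let $b\in Z^1(G,\pi_p)$. As $\|\cdot\|_q\le\|\cdot\|_p$, also $b\in Z^1(G,\pi_q)$, so $b(g)=gf-f$ with $f\in\ell_q(X)$. For $t>0$ let $\tau_t(s)=\operatorname{sgn}(s)(|s|-t)_+$, which is $1$-Lipschitz. Since $f$ tends to $0$ at infinity, $\tau_tf$ has finite support and lies in $\ell_p(X)$. Since $\tau_t$ commutes with $G$ and is $1$-Lipschitz,
$$\|g\,\tau_tf-\tau_tf\|_p\le\|gf-f\|_p=\|b(g)\|_p ,$$
a bound independent of $t$. By (6) there are $k_t\in\ell_p^G$ with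
$$\|\tau_tf-k_t\|_p\le C'\sup_{g\in K}\|b(g)\|_p+1 ,$$
and the supremum is finite, as $b$ is continuous and $K$ is compact. By pointwise compactness there is a sequence $t_j\to0$ such that $\tau_{t_j}f-k_{t_j}$ converges pointwise to some $h\in\ell_p(X)$. Now $\tau_{t_j}f\to f$ pointwise, so $k_{t_j}\to k:=f-h$ pointwise. A pointwise limit of invariant functions is invariant, so $gk=k$ for all $g$, and
$$b(g)=gf-f=g(h+k)-(h+k)=gh-h,\qquad h\in\ell_p(X).$$
Hence $H^1(G,\pi_p)=0$.

**Step 6: the list of possible spectra.** It remains to read off the possible forms. A non-empty spectrum is an interval containing $1$. If $p_c=\infty$ it is $[1,\infty[$. If $p_c<\infty$ it is $[1,p_c]$ or $[1,p_c[$, and in the second case $p_c>1$, since $[1,1[$ is empty. This proves (a). $\square$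

## Every form occurs, with a faithful action: proof of Theorem 2(b)

**Step 1: the four forms.** This step gives finitely generated groups, so far without regard to faithfulness.

* $\emptyset$: $G=\mathbb Z$ acting on $X=\mathbb Z$, as computed by hand above. The action is faithful.
* $[1,\infty[$: $G=F_2\times F_2$, where $F_2$ is the free group of rank $2$, acting on $X=G$ by left translation. Lemma 2 gives $H^1=0$ for all $p\ge 1$. The action is faithful.
* $[1,p_c[$ with $1<p_c<\infty$: Theorem 1.
* $[1,p_c]$ with $1\le p_c<\infty$: the construction of the previous sections with the lamplighter group and $r_k=\lceil2^{k(p_c-1)}\rceil$. For $1\le p\le p_c$ each term in (2) is at least $2^{k(p_c-p)}\ge1$, so the sum is infinite. For $p>p_c$ the sum is at most $\sum_k\big(2^{-k(p-p_c)}+2^{-k(p-1)}\big)$, which is finite since $p>p_c\ge1$. By Proposition 3 the spectrum is $[1,p_c]$.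

In the last two cases $M$ acts trivially on $X=T$, so we still have to make the action faithful without changing the spectrum.

**Step 2: enlarging the group and the set.** We add a set on which the group acts faithfully and which carries no cohomology. Let $G=M\rtimes T$ be as in one of the last two cases, let $D$ be free of rank $2$, and put
$$G'=G\times D,\qquad X'=T\sqcup G'.$$
Here $D$ acts trivially on $T$, $G$ acts on $T$ as before, and $G'$ acts on itself by left translation. The group $G'$ is finitely generated, and it acts faithfully on $X'$, already on the part $G'$. Let $\pi'$ be the permutation representation on $X'$. Since $\ell_p(X')=\ell_p(T)\oplus\ell_p(G')$ as representations,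
$$H^1(G',\ell_p(X'))=H^1(G',\ell_p(T))\oplus H^1(G',\ell_p(G')).$$

**Step 3: the second summand vanishes.** Apply Lemma 2 to $D\times G$ acting on itself by left translation, with $D$ in the role of $A$ and the countable infinite group $G$ in the role of $B$. So $H^1(G',\ell_p(G'))=0$ for all $p\ge1$.

**Step 4: the first summand is unchanged.** We show $H^1(G',\ell_p(T))\cong H^1(G,\ell_p(T))$ via the pull-back under $G'\to G$. Let $b$ be a cocycle of $G'$ in $\ell_p(T)$. By Lemma 2 we may subtract a coboundary so that $b|_T=0$. Let $d\in D$. It commutes with $T$, so for all $t\in T$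
$$b(d)=b(tdt^{-1})=b(t)+t\,b(d)+td\,b(t^{-1})=t\,b(d).$$
Hence $b(d)\in\ell_p(T)^T=0$, and $b(gd)=b(g)+g\,b(d)=b(g)$ for $g\in G$. So $b$ is pulled back from a cocycle of $G$. Since $D$ acts trivially on $T$, a cocycle pulled back from $G$ is the coboundary of $\xi$ for $G'$ if and only if the original cocycle is the coboundary of $\xi$ for $G$. Thus the pull-back is an isomorphism on $H^1$.

Consequently $H^1(G',\ell_p(X'))\cong H^1(G,\ell_p(T))$ for every $p\ge1$, so $\mathcal F_{\ell^\infty}(G',\pi')=\mathcal F_{\ell^\infty}(G,\pi)$. All four forms occur with a finitely generated group acting faithfully. $\blacksquare$
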